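# Endomorphisms of a polynomial ring that preserve proper retracts

## A map of the plane that passes every linear test

Let $K$ be a field of characteristic zero. In $K[x,y]$, take the $K$-algebra endomorphism
$$\sigma(x)=x+x^2y,\qquad \sigma(y)=y .$$
It is not an automorphism. If it had an inverse, the chain rule would make its Jacobian determinant a unit of $K[x,y]$, that is, a nonzero constant. But the Jacobian determinant is $1+2xy$.

Now look at what $\sigma$ does to some particular subrings. The subring $K[x]$ is the image of the endomorphism $\pi$ with $\pi(x)=x$, $\pi(y)=0$, and $\pi^2=\pi$. Apply $\sigma$: we get $\sigma(K[x])=K[x+x^2y]$. This is again the image of an idempotent endomorphism. Indeed, let $\pi_1(x)=x+x^2y$ and $\pi_1(y)=0$. The image of $\pi_1$ lies in $K[x+x^2y]$, and $\pi_1(x+x^2y)=(x+x^2y)+0$, so $\pi_1$ is the identity on $K[x+x^2y]$. Hence $\pi_1^2=\pi_1$, with image exactly $K[x+x^2y]$.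

The same happens for every linear form $ax+by\neq0$. If $a\ne0$, put $g=\sigma(ax+by)=ax+by+ax^2y$. The endomorphism $x\mapsto g/a$, $y\mapsto 0$ sends $g$ to $g$, so it is idempotent with image $K[g]$. If $a=0$, then $\sigma(K[y])=K[y]$, which is the image of the idempotent $x\mapsto0$, $y\mapsto y$. So $\sigma$ sends each $K[ax+by]$, an image of an idempotent, to another image of an idempotent, although $\sigma$ is not invertible.

Try a less obvious subring. Let
$$f_1=x\bigl(1+x(y-1)^2\bigr).$$
The endomorphism $x\mapsto f_1$, $y\mapsto 1$ sends $f_1$ to $f_1\cdot(1+0)=f_1$. So $K[f_1]$ is the image of an idempotent. Its image under $\sigma$ is $K[g_1]$, where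
$$g_1=X\bigl(1+X(y-1)^2\bigr),\qquad X=x+x^2y .$$
Suppose that an idempotent $\pi'$ had image $K[g_1]$. An idempotent fixes its image pointwise, so $\pi'(g_1)=g_1$. Write $u=\pi'(x)$ and $w=\pi'(y)$. Both lie in $K[g_1]$, which is a polynomial ring in one variable; call the variable $t=g_1$. Applying $\pi'$ to the formula for $g_1$ gives
$$U\bigl(1+U(w-1)^2\bigr)=t\quad\text{in }K[t],\qquad U=u+u^2w .$$
Since $t$ is irreducible, one of the two factors is a nonzero constant and the other has degree $1$. If $U$ is constant, then $U(w-1)^2$ has degree $1$, but its degree is even: contradiction. So $U=\lambda t$ with $\lambda\in K^*$, and $1+\lambda t(w-1)^2$ is constant, which forces $w=1$. Then $u+u^2=\lambda t$. The left side is constant or has degree $2\deg u$, never degree $1$: contradiction. So $K[g_1]$ is not the image of any idempotent.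

The subring $K[f_1]$ detected that $\sigma$ is not an automorphism, and no linear form did. If we may test an endomorphism on all such subrings, do we always detect non-invertibility?

This is the *retract preserving problem*, from Yun-Chang Li, "Coordinates, retracts and automorphisms", arXiv:1206.5085 (2012). To state it exactly we need some definitions.

## Retracts, polynomial maps and sections

Let $P_n=K[x_1,\dots,x_n]$. All endomorphisms are $K$-algebra endomorphisms. In this section $K$ may be any infinite field; characteristic zero will be stated where it is assumed.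

**Definition 1.** A subring $R$ of $P_n$ is a *retract* if there is an endomorphism $\pi$ with $\pi^2=\pi$ and $\pi(P_n)=R$; then $\pi$ is a *retraction* onto $R$. A retract is *proper* if $R\ne K$ and $R\neq P_n$. An endomorphism $\sigma$ *maps each proper retract to a proper retract* if $\sigma(R)$ is a proper retract of $P_n$ for every proper retract $R$ of $P_n$.

A retraction fixes its image pointwise: if $a=\pi(h)$ then $\pi(a)=\pi^2(h)=a$. Conversely, an endomorphism whose image lies in $R$ and which fixes every element of $R$ is a retraction onto $R$. We have just seen the retracts $K[x]$, $K[x+x^2y]$ and $K[f_1]$ of $K[x,y]$. The subring $K[x^2]$ is not a retract: a retraction $\pi$ would satisfy $\pi(x)^2=x^2$ with $\pi(x)\in K[x^2]$, but a square of an element of $K[x^2]$ has degree in $x$ divisible by $4$.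

**Theorem A.** *Let $K$ have characteristic zero and let $n\ge2$. An endomorphism $\sigma$ of $P_n$ maps each proper retract to a proper retract if and only if it is an automorphism.*

So the answer to the problem is yes for every $n\ge2$. One direction is immediate.

**Proof of "if".** Let $\sigma$ be an automorphism and $R=\pi(P_n)$ a proper retract. Then $(\sigma\pi\sigma^{-1})^2=\sigma\pi^2\sigma^{-1}=\sigma\pi\sigma^{-1}$, and the image of $\sigma\pi\sigma^{-1}$ is $\sigma(\pi(P_n))=\sigma(R)$. So $\sigma(R)$ is a retract. As $\sigma$ is a bijection fixing $K$, $R\ne K$ gives $\sigma(R)\neq K$ and $R\ne P_n$ gives $\sigma(R)\ne P_n$. $\square$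

For the other direction we pass to geometry. Identify $\sigma$ with the polynomial map $F=(F_1,\dots,F_n)$, $F_i=\sigma(x_i)$. Then $\sigma(h)=h(F)=h\circ F$ for all $h\in P_n$. If $\tau$ corresponds to $G$, then $\sigma(\tau(x_i))=\sigma(G_i)=G_i(F)$, so $\sigma\tau$ corresponds to $G\circ F$. Hence $\sigma$ is an automorphism if and only if $F$ has a two-sided polynomial inverse; in that case we call $F$ a polynomial automorphism.

Three textbook matters will be used.

**Density.** A subset of $K^n$ is *Zariski dense* if no nonzero polynomial over $K$ vanishes on it. Since $K$ is infinite, $K^n$ is dense. So is $K^n\setminus\{0\}$: if $h$ vanishes there, then $x_1h$ vanishes on $K^n$, so $x_1h=0$ and $h=0$. If a dense set is a finite union $V_1\cup\dots\cup V_m$, then some $V_k$ is dense; otherwise choose nonzero $h_k$ vanishing on $V_k$, and the nonzero product $h_1\cdots h_m$ vanishes on the whole set. For instance, $\{v\in K^2: v_1v_2=0\}$ is not dense.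

**Transcendence degree.** For a domain $R\supseteq K$, $\operatorname{trdeg} R$ is the transcendence degree over $K$ of its fraction field. If $R$ is generated by finitely many elements, a transcendence basis can be chosen among them. So $r$ elements generating a ring of transcendence degree $r$ are algebraically independent, and $n$ algebraically dependent elements generate a ring of transcendence degree less than $n$. A nonconstant $a\in P_n$ is transcendental over $K$, because the powers $a^k$ have the distinct degrees $k\deg a$.

**Formal inverse function theorem.** *Let $\Phi\in K[[u_1,\dots,u_n]]^n$ have zero constant term and invertible linear part $L$. Then there is $\Psi\in K[[s_1,\dots,s_n]]^n$ with $\Psi(0)=0$, $\Phi\circ\Psi=\mathrm{id}$ and $\Psi\circ\Phi=\mathrm{id}$.* Here is why. Write $\Psi=\sum_{k\ge1}\Psi_k$ with $\Psi_k$ homogeneous of degree $k$. The degree-$k$ part of $\Phi\circ\Psi$ is $L\Psi_k$ plus an expression in $\Psi_1,\dots,\Psi_{k-1}$. So $\Phi\circ\Psi=\mathrm{id}$ can be solved degree by degree, starting with $\Psi_1=L^{-1}$. Now $\Psi$ itself has invertible linear part, so there is $\Theta$ with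 $\Psi\circ\Theta=\mathrm{id}$. Then $\Phi=\Phi\circ\Psi\circ\Theta=\Theta$, so $\Psi\circ\Phi=\mathrm{id}$.

The next lemma says which retracts are proper.

**Lemma 2.** *A retract $R$ of $P_n$ is proper if and only if $1\le\operatorname{trdeg}R\le n-1$.*

*Proof.* Since $\operatorname{trdeg}K=0$ and $\operatorname{trdeg}P_n=n$, the inequalities imply properness. Conversely, let $R$ be proper with retraction $\pi$. As $R\ne K$, it contains a nonconstant polynomial, which is transcendental, so $\operatorname{trdeg}R\ge1$. If $\pi$ were injective, then $\pi(\pi(h))=\pi(h)$ would give $\pi(h)=h$ for all $h$, so $R=P_n$. Hence there is $0\ne h\in\ker\pi$. The ring $R$ is generated by $\pi(x_1),\dots,\pi(x_n)$, and $h(\pi(x_1),\dots,\pi(x_n))=\pi(h)=0$. So these generators are algebraically dependent and $\operatorname{trdeg}R\le n-1$. $\square$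

In the opening computation we turned a retraction onto $K[g_1]$ into a pair of polynomials in $t$. In general, being a retract can be read as the existence of such a tuple.

**Lemma 3.** *Let $g=(g_1,\dots,g_r)\in P_n^r$.*

*(i) If there is $\delta\in K[t_1,\dots,t_r]^n$ with $g(\delta)=(t_1,\dots,t_r)$, then $g_1,\dots,g_r$ are algebraically independent, and $h\mapsto h(\delta(g))$ is a retraction onto $K[g_1,\dots,g_r]$.*

*(ii) If $g_1,\dots,g_r$ are algebraically independent and $K[g_1,\dots,g_r]$ is a retract, then there is $\delta\in K[t_1,\dots,t_r]^n$ with $g(\delta)=(t_1,\dots,t_r)$.*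

We call such a $\delta$ a *section* of $g$. For $r=1$ it is a polynomial curve along which $g$ is the parameter. For example, $(t,0)$ is a section of $x+x^2y$, and $x^2$ has no section because $\delta_1^2=t$ is impossible.

*Proof.* (i) If $H(g_1,\dots,g_r)=0$, substitute $x=\delta$ to get $H(t_1,\dots,t_r)=0$, so $H=0$. The map $\pi:h\mapsto h(\delta(g))$ is the endomorphism $x_i\mapsto\delta_i(g_1,\dots,g_r)$, so its image lies in $K[g_1,\dots,g_r]$. Substituting $t=g$ in $g_i(\delta(t))=t_i$ gives $\pi(g_i)=g_i(\delta(g))=g_i$. So $\pi$ fixes $K[g_1,\dots,g_r]$ pointwise and is a retraction onto it.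

(ii) Let $\pi'$ be a retraction onto $K[g_1,\dots,g_r]$, and let $\varphi:K[g_1,\dots,g_r]\to K[t_1,\dots,t_r]$ be the isomorphism with $g_i\mapsto t_i$. Put $\delta_i=\varphi(\pi'(x_i))$. The map $\varphi\pi'$ is a $K$-algebra homomorphism sending $x_i$ to $\delta_i$, so $\varphi\pi'(h)=h(\delta)$ for all $h\in P_n$. In particular $g_i(\delta)=\varphi(\pi'(g_i))=\varphi(g_i)=t_i$. $\square$

## Test polynomials and the uniqueness of their sections

Suppose that $\sigma$, with polynomial map $F$, maps each proper retract to a proper retract. The natural first move is to test $\sigma$ on a coordinate or a linear form $\lambda$. The ring $K[\lambda]$ is a proper retract, so $K[\lambda\circ F]$ is a proper retract, and Lemma 3(ii) gives a curve $\delta\in K[t]^n$ with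
$$\lambda\bigl(F(\delta(t))\bigr)=t .$$
This says that $c=F(\delta)$ is a section of $\lambda$, and it says nothing more. But $\lambda$ has a great many sections: those of $x_1$ are all the curves $(t,c_2(t),\dots,c_n(t))$. One coordinate of $F(\delta)$ is under control and the other $n-1$ are arbitrary. The example $x\mapsto x+x^2y$, $y\mapsto y$ shows that this loss is real, since it passes all tests of this kind.

If a test polynomial $f$ had exactly one section, then $F(\delta)$ would have to be that section, and we would know all of $F(\delta)$ and not just one coordinate. So we look for an $f$ with a unique section, and for simplicity we want this section to be the coordinate line $(t,0,\dots,0)$.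

Take $n=2$ first. To force the second coordinate to be $0$, multiply $x$ by a factor which is constant only if $y=0$. Try $x(1+xy)$. A section $(c_1,c_2)$ satisfies $c_1(1+c_1c_2)=t$. If $c_1=\lambda t$ then $1+\lambda tc_2$ is constant, so $c_2=0$, as desired. But the other case, $c_1=\lambda$ constant, also occurs: for every $\lambda\in K^*$, the curve $\bigl(\lambda,(t-\lambda)/\lambda^2\bigr)$ is a section, since $\lambda\bigl(1+(t-\lambda)/\lambda\bigr)=t$. We must exclude that case. There, $1+\lambda c_2$ has degree $1$; replacing $y$ by $y^2$ makes this degree even. So $x(1+xy^2)$ will do, and for $n$ variables we use one such factor for each of $x_2,\dots,x_n$: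
$$f=x_1\prod_{j=2}^n\bigl(1+x_1x_j^2\bigr). \tag{1}$$

**Lemma 4.** *Let $n\ge2$. The only $c\in K[t]^n$ with $f(c)=t$ is $c=(t,0,\dots,0)$.*

*Proof.* Clearly $f(t,0,\dots,0)=t$. Suppose that $c_1\prod_{j\ge2}(1+c_1c_j^2)=t$ in $K[t]$. Since $t$ is irreducible, exactly one of the factors $c_1$, $1+c_1c_2^2,\dots,1+c_1c_n^2$ has degree $1$, and all others are nonzero constants.

Suppose that the factor of degree $1$ is $1+c_1c_j^2$. Then $c_1\in K^*$, and $c_1c_j^2$ has degree $1$. But $c_j\neq0$ and $\deg(c_1c_j^2)=2\deg c_j$ is even, a contradiction.

So $c_1=\lambda t$ with $\lambda\in K^*$, and each $1+\lambda tc_j^2$ is constant. If $c_j\neq0$, its degree would be $1+2\deg c_j\ge1$. Hence $c_j=0$ for all $j\ge2$. Now $f(c)=\lambda t=t$, so $\lambda=1$. $\square$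

## Lifting every line through the map

A *line* is a tuple $\ell(t)=p+tv\in K[t]^n$ with $p,v\in K^n$ and $v\ne0$. The purpose of this section is to turn the hypothesis on retracts into a statement about $F$ alone. The polynomial (1) handles the line $(t,0,\dots,0)$; affine changes of coordinates carry it to every other line.

**Lemma 5.** *Let $n\geq2$, and let $\sigma$ be an endomorphism of $P_n$, with polynomial map $F$, that maps each proper retract to a proper retract. For every line $\ell$ there is $\delta\in K[t]^n$ with $F(\delta(t))=\ell(t)$.*

*Proof.* **Step 1: a polynomial whose only section is $\ell$.** Write $\ell(t)=p+tv$, and extend $v$ to a basis of $K^n$. Let $M$ be the invertible matrix with these basis vectors as columns, $v$ first, and let $\alpha(x)=p+Mx$. This is an affine bijection with $\alpha(t,0,\dots,0)=\ell(t)$. Put $f_\ell=f\circ\alpha^{-1}\in P_n$. Then $f_\ell(\ell(t))=f(t,0,\dots,0)=t$. If $c\in K[t]^n$ satisfies $f_\ell(c)=t$, then $\alpha^{-1}(c)$ is a section of $f$, so $\alpha^{-1}(c)=(t,0,\dots,0)$ by Lemma 4, and $c=\ell$.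

**Step 2: it generates a proper retract.** Since $\ell$ is a section of $f_\ell$, Lemma 3(i) shows that $K[f_\ell]$ is a retract of transcendence degree $1$. It is proper by Lemma 2, because $n\ge2$.

**Step 3: use the hypothesis on this retract.** By hypothesis $\sigma(K[f_\ell])=K[g]$ is a proper retract, where $g=\sigma(f_\ell)=f_\ell\circ F$. So $g\notin K$, and $g$ is transcendental over $K$. Lemma 3(ii) gives $\delta\in K[t]^n$ with $g(\delta)=t$, that is,
$$f_\ell\bigl(F(\delta(t))\bigr)=t .$$
So $F(\delta)$ is a section of $f_\ell$. By Step 1, $F(\delta)=\ell$. $\square$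

The polynomial $f_1=x(1+x(y-1)^2)$ from the beginning is $f_\ell$ for $\ell=(t,1)$ and $\alpha(x,y)=(x,y+1)$. With $F=(x+x^2y,\,y)$, a lift of this line would have $\delta_2=1$ and $\delta_1+\delta_1^2=t$, which is impossible by degree. That is how it was chosen.

## From lifted lines to a polynomial inverse

What remains is a statement in which retracts no longer appear.

**Proposition 6.** *Let $K$ be an infinite field and $F\in P_n^n$ such that for every line $\ell$ there is $\delta\in K[t]^n$ with $F(\delta)=\ell$. Then $F$ is a polynomial automorphism.*

A first attempt is to fix $p$, lift each line $p+tv$ to a curve $\delta_v$, and define the inverse by $G(p+v)=\delta_v(1)$. Then $F(G(p+v))=p+v$, so $G$ is a set-theoretic right inverse. But the curves $\delta_v$ were chosen one at a time, and nothing says that $\delta_v(1)$ depends polynomially on $v$: the curves may start at different points of the fiber over $p$, their degrees might grow without bound as $v$ varies, and their coefficients are unrelated to one another. The proof repairs these three defects in turn. The starting point is fixed by choosing $p$ with a finite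 fiber and keeping a Zariski dense set of directions. The degrees are bounded by algebraic equations for the $x_i$ over $K(F_1,\dots,F_n)$. The coefficients are then related by a single object, the formal inverse of $F$ at the starting point: every lift from that point is this power series restricted to a line.

*Proof of Proposition 6.* **Step 1: algebraic equations for the $x_i$, and a good base point.** This step supplies the degree bound and the finite fiber. Every $p\in K^n$ lies on a line, say $p=\ell(0)$; if $F(\delta)=\ell$ then $F(\delta(0))=p$. So $F(K^n)=K^n$. If $H(F_1,\dots,F_n)=0$ for a polynomial $H$, then $H$ vanishes on $F(K^n)=K^n$, so $H=0$ because $K$ is infinite. Thus $F_1,\dots,F_n$ are algebraically independent. As $K(x_1,\dots,x_n)$ has transcendence degree $n$, every $x_i$ is algebraic over $K(F_1,\dots,F_n)$. Clearing denominators in an algebraic equation for $x_i$, we obtain a nonzero $A_i(y,z)\in K[y_1,\dots,y_n][z]$ with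
$$A_i(F(x),x_i)=0\qquad(i=1,\dots,n). \tag{2}$$
Let $N$ be an upper bound for the degrees of all $A_i$ in $y=(y_1,\dots,y_n)$. For each $i$ pick a nonzero coefficient $a_i(y)$ of $A_i$ as a polynomial in $z$. The product $a_1\cdots a_n$ is a nonzero polynomial, so there is $p\in K^n$ at which it does not vanish. For this $p$, fixed from now on, every $A_i(p,z)\in K[z]$ is nonzero.

The choice of $p$ matters. For the map $(x,xy)$, which does not satisfy the hypothesis, one may take $A_2=y_1z-y_2$. At $p=(0,0)$ this polynomial vanishes identically in $z$, and the fiber over $p$ is the infinite set $x=0$.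

**Step 2: the fiber over $p$ is finite.** If $q\in K^n$ and $F(q)=p$, substituting $x=q$ in (2) gives $A_i(p,q_i)=0$ for each $i$. A nonzero polynomial in one variable has finitely many roots, so each $q_i$ has finitely many possible values. Write $F^{-1}(p)\cap K^n=\{q^{(1)},\dots,q^{(m)}\}$.

**Step 3: all lifts of lines through $p$ have degree at most $N$.** Let $v\neq0$ and let $\delta\in K[t]^n$ satisfy $F(\delta(t))=p+tv$. We claim that $\deg\delta_i\le N$ for all $i$. This is clear if $\delta_i=0$, so let $\delta_i\neq0$. Put
$$B(t,z)=A_i(p+tv,z)=\sum_jb_j(t)z^j .$$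
It is nonzero, because $B(0,z)=A_i(p,z)\ne0$. Each $b_j$ arises from a coefficient of $A_i$, of degree at most $N$ in $y$, by putting $y=p+tv$; so $\deg b_j\le N$. Substituting $x=\delta(t)$ in (2) gives $B(t,\delta_i(t))=0$. Let $j$ be minimal with $b_j\neq0$. Dividing by $\delta_i^{\,j}$, we get
$$b_j+b_{j+1}\delta_i+b_{j+2}\delta_i^2+\dots=0,$$
so $\delta_i$ divides the nonzero polynomial $b_j$, and $\deg\delta_i\le\deg b_j\le N$.

**Step 4: one starting point for a dense set of directions.** For $1\le k\le m$ let $V_k$ be the set of those $v\in K^n\setminus\{0\}$ for which some $\delta\in K[t]^n$ satisfies $F(\delta(t))=p+tv$ and $\delta(0)=q^{(k)}$. Given any $v\ne0$, the hypothesis provides $\delta$ with $F(\delta(t))=p+tv$; then $F(\delta(0))=p$, so $\delta(0)$ is one of the $q^{(k)}$. Hence $V_1\cup\dots\cup V_m=K^n\setminus\{0\}$, which is dense, and therefore some $V=V_k$ is dense. Put $q=q^{(k)}$.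

**Step 5: the Jacobian matrix at $q$ is invertible.** This is what the formal inverse needs. For $v\in V$ take $\delta$ with $F(\delta(t))=p+tv$ and $\delta(0)=q$. Differentiating at $t=0$ by the chain rule gives
$$v=JF(q)\,\delta'(0).$$
So $V$ is contained in the linear subspace $JF(q)K^n$. If this subspace were not all of $K^n$, a nonzero linear form would vanish on it, hence on the dense set $V$, which is impossible. So $JF(q)$ is invertible.

**Step 6: the formal inverse at $q$ is a polynomial.** Put $\Phi(u)=F(q+u)-p$. Its constant term is $F(q)-p=0$ and its linear part is $JF(q)$, which is invertible. Let $\Psi=\sum_{k\ge1}\Psi_k$ be its formal inverse, with $\Psi_k$ homogeneous of degree $k$. For $v\in V$ take $\delta$ as in Step 5. Then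
$$\Phi(\delta(t)-q)=F(\delta(t))-p=tv .$$
Since $\delta(t)-q$ has zero constant term, we may substitute it into $\Psi\circ\Phi=\mathrm{id}$, and we get
$$\delta(t)-q=\Psi(tv)=\sum_{k\ge1}t^k\,\Psi_k(v). \tag{3}$$
By Step 3 the left side has degree at most $N$ in $t$. So $\Psi_k(v)=0$ for all $k>N$ and all $v\in V$. For each $k>N$, the components of $\Psi_k$ are polynomials vanishing on the dense set $V$, so $\Psi_k=0$. Thus $\Psi=\Psi_1+\dots+\Psi_N$ is a polynomial map.

**Step 7: return to $F$.** We have $\Phi\circ\Psi=\mathrm{id}$ and $\Psi\circ\Phi=\mathrm{id}$ as polynomial maps. Put $G(y)=q+\Psi(y-p)$. As $F(x)=p+\Phi(x-q)$, we find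
$$F(G(y))=p+\Phi(\Psi(y-p))=y,\qquad G(F(x))=q+\Psi(\Phi(x-q))=x .$$
So $F$ is a polynomial automorphism. $\square$

**Proof of "only if" in Theorem A.** Let $\sigma$ map each proper retract to a proper retract. By Lemma 5 every line lifts through $F$. By Proposition 6, $F$ is a polynomial automorphism, so $\sigma$ is an automorphism. $\square$

The hypothesis was used only for the retracts $K[f\circ\alpha^{-1}]$, with $f$ from (1) and $\alpha$ an affine bijection of $K^n$. So testing the retracts generated by the affine images of one explicit polynomial already suffices.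

To see how the proof of Proposition 6 breaks when lines fail to lift, run it on $F=(x+x^2y,\,y)$ with $p=(0,0)$. Here $A_1=y_2z^2+z-y_1$ and $A_2=z-y_2$, so $N=1$ is allowed, and $A_1(p,z)=A_2(p,z)=z$ are nonzero. The fiber is the single point $q=(0,0)$, and $JF(q)$ is the identity matrix. The formal inverse is $\Psi=(\psi,s_2)$, where $\psi=s_1-s_2\psi^2$, so
$$\psi=s_1-s_1^2s_2+2s_1^3s_2^2-\cdots,$$
and $\Psi_3=(-s_1^2s_2,0)\ne0$ although $3>N$. What fails is density. A lift of the line $(at,bt)$ has $\delta_2=bt$ and $\delta_1+bt\delta_1^2=at$. If $a,b\neq0$, then $\delta_1\ne0$, and the left side has degree $2\deg\delta_1+1$, so $\delta_1$ is a constant; putting $t=0$ shows that this constant is $0$, a contradiction. If $b=0$ or $a=0$, the line lifts to itself. So the set of liftable directions at $p$ is $\{v\neq0: v_1v_2=0\}$, which is not dense, and $\Psi_3$ vanishes on it, as (3) requires.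

## Retracts of one fixed transcendence degree

The retracts used so far have transcendence degree $1$. One can instead test on retracts of any fixed transcendence degree $r$ with $1\le r\le n-1$, and the characteristic plays no role: Lemmas 2 and 3 and Proposition 6 hold over every infinite field.

**Theorem B.** *Let $K$ be an infinite field of arbitrary characteristic, $n\ge2$ and $1\le r\le n-1$. Put*
$$g_i=x_i\prod_{j=r+1}^n(1+x_ix_j^2)\quad(1\le i\le r),\qquad R_\alpha=K[g_1\circ\alpha^{-1},\dots,g_r\circ\alpha^{-1}]$$
*for an affine bijection $\alpha$ of $K^n$. Each $R_\alpha$ is a proper retract of transcendence degree $r$. If $\sigma$ is an endomorphism of $P_n$ such that $\sigma(R_\alpha)$ is a retract of transcendence degree $r$ for every $\alpha$, then $\sigma$ is an automorphism. In particular, for each fixed $r$ with $1\le r\le n-1$, an endomorphism is an automorphism if and only if it maps every retract of transcendence degree $r$ to a retract of transcendence degree $r$.*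

For $n=3$, $r=2$ the test polynomials are $g_1=x_1(1+x_1x_3^2)$ and $g_2=x_2(1+x_2x_3^2)$, and the section we want is the coordinate plane $(t_1,t_2,0)$.

*Proof.* **Step 1: $(g_1,\dots,g_r)$ has a unique section.** Clearly $(t_1,\dots,t_r,0,\dots,0)$ is a section. Let $c\in K[t_1,\dots,t_r]^n$ satisfy $g_i(c)=t_i$ for $1\le i\le r$. Fix $i\le r$. Since $t_i$ is irreducible in $K[t_1,\dots,t_r]$, exactly one of the factors $c_i$ and $1+c_ic_j^2$ $(j>r)$ of $g_i(c)$ is nonconstant; it is a constant multiple of $t_i$, and the others are nonzero constants. If the nonconstant factor is $1+c_ic_j^2$, then $c_i\in K^*$ and $c_ic_j^2$ has total degree $1$; but $c_j\ne0$ and this degree is $2\deg c_j$, a contradiction. So $c_i=\lambda t_i$ with $\lambda\in K^*$. For each $j>r$ we have $1+\lambda t_ic_j^2\in K^*$, and $c_j\neq0$ would give it total degree $1+2\deg c_j\geq1$; so $c_j=0$. Then $g_i(c)=\lambda t_i=t_i$ gives $\lambda=1$. As $i$ was arbitrary, $c=(t_1,\dots,t_r,0,\dots,0)$.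

**Step 2: $R_\alpha$ is a proper retract of transcendence degree $r$.** Put $\ell_\alpha=\alpha(t_1,\dots,t_r,0,\dots,0)$ and $g^\alpha=(g_1\circ\alpha^{-1},\dots,g_r\circ\alpha^{-1})$. Then $g^\alpha(\ell_\alpha)=(t_1,\dots,t_r)$. If $g^\alpha(c)=(t_1,\dots,t_r)$ for some $c\in K[t_1,\dots,t_r]^n$, then Step 1 applied to $\alpha^{-1}(c)$ gives $c=\ell_\alpha$. By Lemma 3(i), the components of $g^\alpha$ are algebraically independent and $h\mapsto h(\ell_\alpha(g^\alpha))$ is a retraction onto $R_\alpha$. So $R_\alpha$ is a retract of transcendence degree $r$, and it is proper by Lemma 2.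

**Step 3: every line lifts.** Let $F$ be the polynomial map of $\sigma$, and suppose that every $\sigma(R_\alpha)$ is a retract of transcendence degree $r$. The ring $\sigma(R_\alpha)$ is generated by the $r$ components of $g^\alpha\circ F$, which are therefore algebraically independent. Lemma 3(ii) gives $\delta\in K[t_1,\dots,t_r]^n$ with $g^\alpha(F(\delta))=(t_1,\dots,t_r)$. By the uniqueness in Step 2, $F(\delta)=\ell_\alpha$. Put $t_1=t$ and $t_2=\dots=t_r=0$: then
$$F(\delta(t,0,\dots,0))=\alpha(t,0,\dots,0).$$
As in Step 1 of the proof of Lemma 5, every line is $\alpha(t,0,\dots,0)$ for a suitable $\alpha$. So every line lifts through $F$, and Proposition 6 shows that $\sigma$ is an automorphism.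

**Step 4: the last sentence.** If $\sigma$ maps every retract of transcendence degree $r$ to such a retract, it does so for the $R_\alpha$, and Step 3 applies. Conversely, let $\sigma$ be an automorphism and $R=\pi(P_n)$ a retract of transcendence degree $r$. Then $\sigma\pi\sigma^{-1}$ is a retraction onto $\sigma(R)$, and $\sigma(R)\cong R$ over $K$ has transcendence degree $r$. $\square$

## Every finite family of retracts is passed by a non-automorphism

The families in Theorems A and B are infinite: $\alpha$ runs over all affine bijections. Could finitely many retracts suffice? The opening example suggests an obstruction. The term $x^2y$ there vanishes on the line $y=0$, and all the retractions used for $ax+by$ with $a\ne0$ kill $y$. In general, one can add a perturbation which all the given retractions kill.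

**Theorem C.** *Let $\operatorname{char}K=0$, $n\ge2$, and let $R_1,\dots,R_m$ be proper retracts of $P_n$. There is an endomorphism $\sigma$ of $P_n$ that is not an automorphism, such that every $\sigma(R_j)$ is a proper retract with $\operatorname{trdeg}\sigma(R_j)=\operatorname{trdeg}R_j$.*

*Proof.* **Step 1: a perturbation killed by all the retractions.** Let $\pi_j$ be a retraction onto $R_j$. It is not injective: otherwise $\pi_j(\pi_j(a))=\pi_j(a)$ would give $\pi_j=\mathrm{id}$ and $R_j=P_n$. Choose $0\neq h_j\in\ker\pi_j$ and put $h=h_1\cdots h_m\ne0$. Then $\pi_j(h)=0$ for all $j$. Define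
$$\sigma(x_1)=x_1+hx_1^2,\qquad\sigma(x_i)=x_i\quad(i\ge2).$$

**Step 2: $\sigma$ is not an automorphism.** The Jacobian determinant of $\sigma$ is $1+\partial(hx_1^2)/\partial x_1$. Since $\deg_{x_1}(hx_1^2)\ge2$ and $\operatorname{char}K=0$, it has degree at least $1$ in $x_1$, so it is not constant. The Jacobian determinant of an automorphism is a unit of $P_n$, by the chain rule, hence a constant.

**Step 3: each $\sigma(R_j)$ is a retract.** We have $\pi_j\sigma(x_1)=\pi_j(x_1)+\pi_j(h)\pi_j(x_1)^2=\pi_j(x_1)$ and $\pi_j\sigma(x_i)=\pi_j(x_i)$ for $i\geq2$. So
$$\pi_j\sigma=\pi_j. \tag{4}$$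
Hence $(\sigma\pi_j)^2=\sigma(\pi_j\sigma)\pi_j=\sigma\pi_j\pi_j=\sigma\pi_j$. So $\sigma\pi_j$ is idempotent, and its image is $\sigma(\pi_j(P_n))=\sigma(R_j)$.

**Step 4: the transcendence degree is unchanged.** For $a\in R_j$, (4) gives $\pi_j(\sigma(a))=\pi_j(a)=a$. So $\sigma$ is injective on $R_j$, and $\operatorname{trdeg}\sigma(R_j)=\operatorname{trdeg}R_j$. By Lemma 2 this number lies in $\{1,\dots,n-1\}$, and by Lemma 2 again $\sigma(R_j)$ is proper. $\square$

For example, let $n=2$ and take the retracts $K[x]$ and $K[y]$ with retractions killing $y$ and $x$ respectively. Then $h=xy$, and $\sigma(x)=x+x^3y$, $\sigma(y)=y$ maps $K[x]$ to $K[x+x^3y]$, with section $(t,0)$, and $K[y]$ to itself.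

**Remark (the condition $n\ge2$ is necessary).** For $n=1$ there are no proper retracts: by Lemma 2, one would have transcendence degree at least $1$ and at most $0$. So the hypothesis of Theorem A is vacuous, and for example $x_1\mapsto x_1^2$ satisfies it without being an automorphism.
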